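\title{Degenerations of orthogonal and symplectic representations\\ of representation-directed algebras}

\begin{abstract}
For an algebra with a self-duality one can compare three orders on its orthogonal or symplectic representations: degeneration under the full base change group, degeneration under the isometry group, and the order generated by isotropic extensions. It was conjectured that the three orders coincide for representation-directed algebras. We show that the last two always coincide for such algebras, and that the first differs from them in general, in both the orthogonal and the symplectic case. The obstruction is that the two isotropic lines of a quadratic plane cannot be moved into each other. We also show that ordinary degeneration of $M$ to $N$ is equivalent to symmetric degeneration of $M\perp M$ to $N\perp N$, and that for our counterexample an $n$-fold sum degenerates symmetrically if and only if $n$ is even.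
\end{abstract}

\section{Three orders on symmetric representations}\label{sec:intro}

We work over $\mathbb{C}$. The representations of a quiver with relations on a fixed graded vector space form an affine variety, and the orbits of the base change group are the isomorphism classes. One says that $M$ degenerates to $N$ if $N$ lies in the closure of the orbit of $M$. The basic source of degenerations is a subrepresentation $U\subseteq M$, which lets $M$ degenerate to $U\oplus M/U$. If the quiver has an arrow-reversing symmetry, one can restrict to representations that respect a symmetric or symplectic form and to the group of isometries. Two questions arise. Is every degeneration under the smaller group a composition of steps given by subrepresentations, now isotropic ones? And does the smaller group see the same degenerations as the larger one? For representation-directed algebras we answer yes to the first question and no to the second.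

\subsection{Symmetric quiver algebras and $\varepsilon$-representations}

A \emph{symmetric quiver} $(Q,\sigma)$ is a finite quiver $Q$ with an involution $\sigma$ of $Q_0\sqcup Q_1$ that preserves the set $Q_0$ of vertices and the set $Q_1$ of arrows and reverses arrows: if $\alpha\colon i\to j$, then $\sigma(\alpha)\colon\sigma(j)\to\sigma(i)$. Paths are written from right to left, and $\sigma(\alpha_\ell\cdots\alpha_1)=\sigma(\alpha_1)\cdots\sigma(\alpha_\ell)$. An ideal $I\subseteq\mathbb{C}Q$ is \emph{admissible} if $J^m\subseteq I\subseteq J^2$ for some $m$, where $J$ is the ideal generated by the arrows. A \emph{symmetric quiver algebra} is an algebra $\mathcal{A}=\mathbb{C}Q/I$ with $I$ admissible and $\sigma(I)=I$. The word ``symmetric'' refers to this self-duality, not to symmetric algebras in the Frobenius sense.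

For a finite-dimensional $Q_0$-graded space $V=\bigoplus_i V_i$ let $R(Q,V)=\prod_{\alpha}\mathrm{Hom}(V_{s(\alpha)},V_{t(\alpha)})$, and let $R(\mathcal{A},V)$ be the closed subvariety of those $M=(M_\alpha)$ on which every element of $I$ acts as zero. The group $\mathrm{GL}(V)=\prod_i\mathrm{GL}(V_i)$ acts by $(gM)_\alpha=gM_\alpha g^{-1}$.

Fix $\varepsilon\in\{+1,-1\}$. An \emph{$\varepsilon$-quadratic space} is a graded space $V$ with a nondegenerate bilinear form such that $\langle v,w\rangle=\varepsilon\langle w,v\rangle$, and $\langle V_i,V_j\rangle=0$ unless $j=\sigma(i)$. For a linear endomorphism $f$ of $V$ define the adjoint $f^\dagger$ by $\langle fv,w\rangle=\langle v,f^\dagger w\rangle$. Then $(fg)^\dagger=g^\dagger f^\dagger$, and $f^{\dagger\dagger}=f$ because $\langle f^\dagger w,v\rangle=\varepsilon\langle fv,w\rangle=\langle w,fv\rangle$. The adjoint of a map $V_i\to V_j$ (extended by zero) is a map $V_{\sigma(j)}\to V_{\sigma(i)}$, so the formula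
\[
(D^\tau)_\alpha=-(D_{\sigma(\alpha)})^\dagger
\]
defines a linear involution $\tau$ of $R(Q,V)$. An \emph{$\varepsilon$-representation} of $\mathcal{A}$ on $V$ is a point $M\in R(\mathcal{A},V)$ with $M^\tau=M$, that is,
\begin{equation}\label{eq:eps}
\langle M_\alpha v,w\rangle+\langle v,M_{\sigma(\alpha)}w\rangle=0\qquad\text{for all }\alpha,v,w .
\end{equation}
Since $f^{\dagger\dagger}=f$, the condition for $\alpha$ is equivalent to the condition for $\sigma(\alpha)$. The $\varepsilon$-representations form a closed subvariety $R^\varepsilon(\mathcal{A},V)$, acted on by the group of graded isometries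
\[
G(V)=\{g\in\mathrm{GL}(V): g^\dagger g=1\}.
\]
This group is a product of one factor $\mathrm{GL}(V_i)$ for each pair $\{i,\sigma(i)\}$ of distinct vertices and one orthogonal ($\varepsilon=1$) or symplectic ($\varepsilon=-1$) group for each fixed vertex. We write $M\perp M'$ for the orthogonal direct sum of $\varepsilon$-representations and $M^{\perp n}$ for the $n$-fold sum.

\subsection{Isotropic subrepresentations}

Let $M\in R^\varepsilon(\mathcal{A},V)$ and let $U\subseteq M$ be a subrepresentation, that is, a graded subspace stable under all $M_\alpha$. Then $U^\perp=\{v:\langle U,v\rangle=0\}$ is graded, and it is a subrepresentation because $\langle u,M_\alpha v\rangle=-\langle M_{\sigma(\alpha)}u,v\rangle$. If $U$ is \emph{isotropic}, meaning $\langle U,U\rangle=0$, we have a filtration $U\subseteq U^\perp\subseteq M$. Put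
\[
M^U=U\oplus U^\perp/U\oplus M/U^\perp ,
\]
with the following form: $U^\perp/U$ carries the induced form and is orthogonal to the other two summands, while $U$ and $M/U^\perp$ are isotropic and paired by $\langle u,\bar m\rangle=\langle u,m\rangle$, $\langle\bar m,u\rangle=\langle m,u\rangle$. The next lemma shows that $M^U$ is an $\varepsilon$-representation on a space isometric to $V$, hence a point of $R^\varepsilon(\mathcal{A},V)$ well defined up to $G(V)$, and that it is a limit of $M$. The degeneration statement is known; we give the proof because Section~\ref{sec:B} reverses it.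

\begin{lemma}\label{lem:step}
Let $U$ be an isotropic subrepresentation of $M\in R^\varepsilon(\mathcal{A},V)$. There is a decomposition $V=U\oplus C\oplus U'$ into graded subspaces with $U^\perp=U\oplus C$, with $U'$ isotropic and with $\langle C,U'\rangle=0$. For every such decomposition the block-diagonal part of $M$ lies in $\overline{G(V)\cdot M}$, and the natural map $V\to M^U$ is a graded isometry that identifies it with $M^U$.
\end{lemma}

\begin{proof}
Choose a graded complement $U''$ of $U^\perp$ in $V$. The form pairs $U$ and $U''$ perfectly, so there is a unique linear map $\varphi\colon U''\to U$ with $\langle\varphi v,w\rangle=-\frac12\langle v,w\rangle$ for $v,w\in U''$, and $\varphi$ is graded. Then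
\[
\langle v+\varphi v,w+\varphi w\rangle=\langle v,w\rangle-\tfrac12\langle v,w\rangle-\tfrac{\varepsilon}{2}\langle w,v\rangle=0,
\]
so $U'=\{v+\varphi v\}$ is an isotropic complement of $U^\perp$. The form is nondegenerate on $U\oplus U'$; put $C=(U\oplus U')^\perp$. Then $U\oplus C\subseteq U^\perp$, with equality by dimensions.

Given such a decomposition, let $\nu(t)$ act by $t$, $1$, $t^{-1}$ on $U$, $C$, $U'$. This is an isometry, since the form pairs only $U$ with $U'$ and $C$ with $C$. As $U$ and $U\oplus C$ are subrepresentations, the only off-diagonal blocks of $M$ go $C\to U$, $U'\to C$ and $U'\to U$, and $\nu(t)$ multiplies them by $t$, $t$ and $t^2$. Hence $\nu(t)M$ tends to the block-diagonal part as $t\to0$. The maps $C\to U^\perp/U$ and $U'\to V/U^\perp$ are bijective, carry the diagonal blocks to the induced maps, and match the forms.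
\end{proof}

\subsection{The orders and the conjecture}

For $M,N\in R^\varepsilon(\mathcal{A},V)$ define:
\begin{itemize}
\item $M\le_{\deg}N$ if $N\in\overline{\mathrm{GL}(V)\cdot M}$;
\item $M\le_{\deg}^\varepsilon N$ if $N\in\overline{G(V)\cdot M}$;
\item $M\le_{\mathrm{Ext}}^\varepsilon N$ if there are $M=M_0,M_1,\dots,M_r$ with $r\ge0$ such that $N\in G(V)\cdot M_r$ and each $M_{j+1}$ is isometric to $M_j^{U}$ for an isotropic subrepresentation $U\subseteq M_j$.
\end{itemize}
Orbit closures are stable under the group, so $\le^\varepsilon_{\deg}$ is transitive, and Lemma~\ref{lem:step} gives the first of the implications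
\begin{equation}\label{eq:impl}
M\le_{\mathrm{Ext}}^\varepsilon N\ \Longrightarrow\ M\le_{\deg}^\varepsilon N\ \Longrightarrow\ M\le_{\deg}N ,
\end{equation}
valid for every symmetric quiver algebra; the second holds because $G(V)\subseteq\mathrm{GL}(V)$.

\begin{example}\label{ex:A2}
Let $Q$ be $\alpha\colon 1\to1'$ with $\sigma$ exchanging the vertices. Then $V_{1'}=V_1^*$, $G(V)=\mathrm{GL}(V_1)$, and $M$ is the bilinear form $\beta(v,w)=\langle M_\alpha v,w\rangle$ on $V_1$. By \eqref{eq:eps}, $\beta(v,w)=-\varepsilon\beta(w,v)$, so the orbits are classified by the rank. If $M\le_{\deg}N$, then $\operatorname{rank}N\le\operatorname{rank}M$. Conversely, any subspace $U\subseteq V_{1'}$ is an isotropic subrepresentation, and $M^U$ is the restriction of $\beta$ to the annihilator of $U$, extended by zero. Every smaller rank that a $(-\varepsilon)$-symmetric form can have is reached in this way, so the three orders agree.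
\end{example}

There is also a general reason to expect that $G(V)$ loses nothing: it loses nothing at the level of orbits.

\begin{remark}\label{rem:orbits}
Isomorphic $\varepsilon$-representations on $V$ are isometric. Indeed, let $\varphi\colon M\to N$ be an isomorphism. Taking adjoints in $\varphi M_\alpha=N_\alpha\varphi$ gives $M_{\sigma(\alpha)}\varphi^\dagger=\varphi^\dagger N_{\sigma(\alpha)}$, so $\varphi^\dagger\varphi$ is a self-adjoint automorphism of $M$. An invertible complex matrix has a square root that is a polynomial in it; let $\psi$ be such a root of $\varphi^\dagger\varphi$. Then $\psi$ is a self-adjoint automorphism of $M$, and $g=\varphi\psi^{-1}$ satisfies $gM=N$ and $g^\dagger g=\psi^{-1}\psi^2\psi^{-1}=1$.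
\end{remark}

It is known that the three orders coincide, for both signs, when $I=0$ and the underlying graph of $Q$ is a Dynkin diagram of type $A$. An algebra is \emph{representation-directed} if it has finitely many indecomposable modules up to isomorphism and there is no cycle $X_0\to X_1\to\cdots\to X_m=X_0$, $m\ge1$, of nonzero non-isomorphisms between indecomposable modules. Path algebras of Dynkin quivers have this property. The problem we treat comes from Boos and Cerulli Irelli \cite{BCI}.

\begin{quote}
\textbf{Conjecture.} For every representation-directed symmetric quiver algebra $\mathcal{A}$, every $\varepsilon\in\{\pm1\}$ and every $\varepsilon$-quadratic space $V$, the orders $\le_{\mathrm{Ext}}^\varepsilon$, $\le_{\deg}^\varepsilon$ and $\le_{\deg}$ coincide on $R^\varepsilon(\mathcal{A},V)$.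
\end{quote}

\subsection{Results}

For $k\ge1$ let $\Lambda_k$ be given by the quiver in Figure~\ref{fig:lambda}, with vertices $1,2,c_1,\dots,c_k,1',2'$ and arrows $a_i\colon i\to c_1$, $b_i\colon c_k\to i'$ $(i=1,2)$, $d_j\colon c_j\to c_{j+1}$ $(1\le j<k)$. Put $d=d_{k-1}\cdots d_1$, the trivial path if $k=1$. The relations are
\[
b_1da_1=0,\qquad b_2da_2=0,
\]
and $\sigma$ exchanges $i\leftrightarrow i'$, $c_j\leftrightarrow c_{k+1-j}$, $a_i\leftrightarrow b_i$, $d_j\leftrightarrow d_{k-j}$. Then $\sigma(d)=d$ and $\sigma(b_ida_i)=b_ida_i$. The ideal is admissible, since the quiver is acyclic and the generators have length $k+1\ge2$.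

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (p) at (0,0.8) {$1$};
\node (q) at (0,-0.8) {$2$};
\node (x) at (1.6,0) {$c_1$};
\node (y) at (3.2,0) {$c_2$};
\node (m) at (4.8,0) {$\cdots$};
\node (z) at (6.4,0) {$c_k$};
\node (r) at (8,0.8) {$1'$};
\node (s) at (8,-0.8) {$2'$};
\draw[->] (p) -- node[above] {$a_1$} (x);
\draw[->] (q) -- node[below] {$a_2$} (x);
\draw[->] (x) -- node[above] {$d_1$} (y);
\draw[->] (y) -- node[above] {$d_2$} (m);
\draw[->] (m) -- node[above] {$d_{k-1}$} (z);
\draw[->] (z) -- node[above] {$b_1$} (r);
\draw[->] (z) -- node[below] {$b_2$} (s);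
\end{tikzpicture}
\caption{The quiver of $\Lambda_k$. The paths from $1$ to $1'$ and from $2$ to $2'$ are zero; the paths from $1$ to $2'$ and from $2$ to $1'$ are not. The involution $\sigma$ is the left-right reflection, which reverses the arrows.}
\label{fig:lambda}
\end{figure}

\begin{theorem}\label{thm:A}
The algebra $\Lambda_k$ is representation-directed. For $\varepsilon=(-1)^{k+1}$ there are $\varepsilon$-representations $M,N$ of $\Lambda_k$ on a common space $V$ with $M\le_{\deg}N$ but $M\not\le_{\deg}^\varepsilon N$, hence $M\not\le_{\mathrm{Ext}}^\varepsilon N$. So the conjecture fails for $\varepsilon=+1$ $(k=1)$ and for $\varepsilon=-1$ $(k=2)$.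
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\mathcal{A}$ be a representation-directed symmetric quiver algebra and $\varepsilon=\pm1$. Then the orders $\le_{\mathrm{Ext}}^\varepsilon$ and $\le_{\deg}^\varepsilon$ coincide.
\end{theorem}

Thus for a given representation-directed $\mathcal{A}$ and sign $\varepsilon$ the conjectured statement is equivalent to the single implication $\le_{\deg}\Rightarrow\le_{\deg}^\varepsilon$. This implication holds after doubling.

\begin{theorem}\label{thm:C}
Let $\mathcal{A}$ be a representation-directed symmetric quiver algebra and $M,N\in R^\varepsilon(\mathcal{A},V)$. The following are equivalent: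
\begin{enumerate}
\item[(a)] $M\le_{\deg}N$;
\item[(b)] $M\perp M\le_{\deg}^\varepsilon N\perp N$;
\item[(c)] $M\perp M\le_{\mathrm{Ext}}^\varepsilon N\perp N$.
\end{enumerate}
For the pair $M,N$ of Theorem~\ref{thm:A}, defined in \eqref{eq:pair}, one has $M^{\perp n}\le_{\deg}^\varepsilon N^{\perp n}$ if and only if $n$ is even.
\end{theorem}

Section~\ref{sec:plane} works out $\Lambda_1$ by hand; both the counterexample and the mechanism behind Theorem~\ref{thm:B} are visible there. Sections~\ref{sec:A}, \ref{sec:B} and \ref{sec:C} prove the three theorems.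

\section{Two isotropic lines in a plane}\label{sec:plane}

Let $k=1$, $\varepsilon=+1$, and write $c=c_1$. Let $E=\mathbb{C}e\oplus\mathbb{C}f$ with the symmetric form $(e,f)=1$, $(e,e)=(f,f)=0$. Take $V_c=E$, $V_i=\mathbb{C}u_i$, $V_{i'}=\mathbb{C}u_i'$ with $\langle u_i,u_i'\rangle=1$.

\subsection*{The orthogonal picture}
An $\varepsilon$-representation is determined by the vectors $x_i=a_i(u_i)\in E$, because \eqref{eq:eps} forces $b_i(y)=-(x_i,y)u_i'$. The relation $b_ia_i=0$ says $(x_i,x_i)=0$. Since $(y_1e+y_2f,y_1e+y_2f)=2y_1y_2$, the isotropic vectors form the two lines $\mathbb{C}e$ and $\mathbb{C}f$, and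
\[
R^\varepsilon(\Lambda_1,V)=(\mathbb{C}e\cup\mathbb{C}f)\times(\mathbb{C}e\cup\mathbb{C}f)
\]
is a union of four planes. The group $G(V)=\mathrm{O}(E)\times\mathbb{C}^*\times\mathbb{C}^*$ rescales $x_1$ and $x_2$ and either preserves or exchanges the two lines. Let $M$ and $N$ correspond to $(x_1,x_2)=(e,f)$ and $(e,e)$. The orbit of $M$ lies in the closed set $(\mathbb{C}e\times\mathbb{C}f)\cup(\mathbb{C}f\times\mathbb{C}e)$, which does not contain $N$. So $M\not\le^\varepsilon_{\deg}N$.

\subsection*{The linear picture}
If we forget the form, $x_1$ and $x_2$ are arbitrary vectors, $b_i$ is a linear form killing $x_i$, and nothing prevents the line $\mathbb{C}x_2$ from moving onto $\mathbb{C}x_1$. For $t\ne0$ let $g_t\in\mathrm{GL}(V)$ fix $u_1,u_2$ and act by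
\begin{equation}\label{eq:gt}
e\mapsto e,\qquad f\mapsto e+tf,\qquad u_1'\mapsto tu_1',\qquad u_2'\mapsto -tu_2'.
\end{equation}
The inverse on $E$ is $e\mapsto e$, $f\mapsto t^{-1}(f-e)$. In $M$ we have $b_1\colon e\mapsto0,\ f\mapsto-u_1'$ and $b_2\colon e\mapsto-u_2',\ f\mapsto0$. Hence in $g_tM$
\[
a_1u_1=e,\qquad a_2u_2=e+tf,\qquad b_1\colon e\mapsto0,\ f\mapsto-u_1',\qquad b_2\colon e\mapsto tu_2',\ f\mapsto-u_2' .
\]
At $t=0$ both $b_i$ send $e\mapsto 0$, $f\mapsto-u_i'$, and we obtain $N$. So $M\le_{\deg}N$.

The same phenomenon can be read off from extensions. We have $N=X\oplus X'$ with $X=\langle u_1,u_2,e\rangle_{\mathbb{C}}$ and $X'=\langle f,u_1',u_2'\rangle_{\mathbb{C}}$. The subrepresentation $U=\langle f-e,u_1',u_2'\rangle_{\mathbb{C}}$ of $M$ satisfies $U\cong X'$ and $M/U\cong X$. But a subrepresentation $\langle y,u_1',u_2'\rangle_{\mathbb{C}}$ of $M$ is isomorphic to $X'$ only if $(e,y)\ne0$ and $(f,y)\neq0$, and then $y$ is not isotropic. The extension exists, but it cannot be made isotropic.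

\subsection*{One more dimension}
Let $S=\mathbb{C}v_0$ be the simple representation at $c$ with $(v_0,v_0)=1$. In $E\perp\mathbb{C}v_0$ the isotropic lines form a conic, and one can move along it. Let $L_t$ be the $\varepsilon$-representation on $V\perp S$ with
\[
x_1=e,\qquad x_2=e+tv_0-\tfrac{t^2}{2}f .
\]
Here $(x_2,x_2)=t^2-t^2=0$ and $(x_1,x_2)=-t^2/2$. For $t\ne0$ the vectors $e$ and $-2t^{-2}x_2$ span a plane isometric to $E$, with $e,f$ going to these two vectors, and the orthogonal complement is a nondegenerate line. After rescaling $u_2$, this shows that $L_t$ is isometric to $M\perp S$. Since $L_0=N\perp S$, we get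
\[
M\perp S\le_{\deg}^\varepsilon N\perp S\qquad\text{although}\qquad M\not\le^\varepsilon_{\deg}N :
\]
the order $\le^\varepsilon_{\deg}$ does not admit cancellation.

This degeneration has a special shape. Give the summands $X,S,X'$ of $N\perp S$ the weights $1,0,-1$, and let $\nu(t)$ act on the summand of weight $p$ by $t^{-p}$. Then $\nu(t)$ is an isometry, it fixes $N\perp S$, and $\nu(t)L_1=L_t$, because $\nu(t)a_2\nu(t)^{-1}u_2=t\,\nu(t)(e+v_0-\frac12f)=e+tv_0-\frac{t^2}{2}f$. The subspace $X'$ of lowest weight is an isotropic subrepresentation of $L_1$, and Lemma~\ref{lem:step} applied to $X'\oplus S\oplus X$ gives $L_1^{X'}\cong N\perp S$. The weights increase along the nonzero maps $X'\to S\to X$. The proof of Theorem~\ref{thm:B} shows that every symmetric degeneration over a representation-directed algebra looks like this.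

\section{The counterexamples}\label{sec:A}

\subsection{The algebra $\Lambda_k$ is representation-directed}

Without the relations the underlying graph would be the extended Dynkin diagram $\widetilde D_{k+3}$, with infinitely many indecomposables. The relations cut the module category into two halves of Dynkin type and two further modules. We use the following standard facts. The projective $P_i$ has as basis the nonzero paths starting at $i$, the injective $I_i$ has as basis the duals of the nonzero paths ending at $i$, and $\mathrm{Hom}(P_i,Y)\cong Y_i$, $\mathrm{Hom}(Y,I_i)\cong Y_i^*$. Every representation of a linear quiver $\bullet\to\bullet\to\cdots\to\bullet$ is a direct sum of \emph{interval modules}, which are $\mathbb{C}$ on a set of consecutive vertices with identity maps between them and zero elsewhere. Path algebras of Dynkin quivers are representation-directed.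

Let $Q^+$ and $Q^-$ be the full subquivers on $\{1,2,c_1,\dots,c_k\}$ and $\{c_1,\dots,c_k,1',2'\}$. Both are of type $D_{k+2}$ (type $A_3$ if $k=1$), and no relation of $\Lambda_k$ is supported on them. Let $\mathcal{X}^\pm$ be the set of isomorphism classes of indecomposable $\Lambda_k$-modules supported on $Q^\pm$. These are the indecomposables of $\mathbb{C}Q^\pm$ with the same homomorphisms, so $\mathcal{X}^\pm$ is finite and contains no cycle.

\begin{lemma}\label{lem:indec}
Every indecomposable $\Lambda_k$-module is $P_1$, $P_2$, or lies in $\mathcal{X}^+\cup\mathcal{X}^-$. Moreover $P_1\cong I_{2'}$ and $P_2\cong I_{1'}$, and every $X\in\mathcal{X}^+\setminus\mathcal{X}^-$ is generated by $X_1\oplus X_2$.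
\end{lemma}

\begin{proof}
The module $P_1$ has basis $e_1,a_1,d_1a_1,\dots,da_1,b_2da_1$. It is one-dimensional at each vertex of $1\to c_1\to\dots\to c_k\to2'$, with all maps nonzero. The nonzero paths ending at $2'$ start at $2',c_k,\dots,c_1,1$, one for each, so $I_{2'}$ is the same module. Its socle is spanned by $b_2da_1$. Exchanging $1$ and $2$ gives $P_2\cong I_{1'}$.

Let $X$ be indecomposable. If $b_2da_1v\ne0$ for some $v\in X_1$, the map $P_1\to X$ with $e_1\mapsto v$ is nonzero on the simple socle, hence injective. It splits because $P_1$ is injective, so $X\cong P_1$. In the same way $b_1da_2\neq0$ on $X$ gives $X\cong P_2$.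

Otherwise all four paths $b_jda_i$ act as zero. Put $W=\operatorname{im}a_1+\operatorname{im}a_2\subseteq X_{c_1}$ and $K=\ker b_1\cap\ker b_2\subseteq X_{c_k}$, so that $d(W)\subseteq K$. Decompose the representation
\[
W\hookrightarrow X_{c_1}\to\cdots\to X_{c_k}\to X_{c_k}/K
\]
of the linear quiver with $k+2$ vertices into interval modules. Let $Z'$ be the sum of those containing the first vertex and $Z''$ the sum of the others. The total composition is zero, so no interval contains both the first and the last vertex. Therefore $W\subseteq Z'_{c_1}$ and $Z'_{c_k}\subseteq K$, and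
\[
X=\Bigl(X_1\oplus X_2\oplus\bigoplus_jZ'_{c_j}\Bigr)\oplus\Bigl(\bigoplus_jZ''_{c_j}\oplus X_{1'}\oplus X_{2'}\Bigr)
\]
is a decomposition into subrepresentations. So $X$ equals one of the two summands and lies in $\mathcal{X}^+$ or $\mathcal{X}^-$. If $X\notin\mathcal{X}^-$, it equals the first summand; each interval in $Z'$ is generated by its component in $W$, so $X$ is generated by $X_1\oplus X_2$.
\end{proof}

\begin{proposition}\label{prop:directed}
$\Lambda_k$ is representation-directed.
\end{proposition}

\begin{proof}
Finiteness follows from Lemma~\ref{lem:indec}. Consider a cycle of nonzero non-isomorphisms between indecomposables. Let $X\in\mathcal{X}^+\setminus\mathcal{X}^-$. For $Y\in\mathcal{X}^-$ we have $\mathrm{Hom}(X,Y)=0$, since $X$ is generated by $X_1\oplus X_2$ and $Y_1=Y_2=0$. Also $\mathrm{Hom}(X,P_1)\cong X_{2'}^*=0$ and $\mathrm{Hom}(X,P_2)\cong X_{1'}^*=0$. So the successor of $X$ in the cycle lies again in $\mathcal{X}^+\setminus\mathcal{X}^-$. A cycle meeting this set therefore lies in $\mathcal{X}^+$, which is impossible.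

Hence the cycle lies in $\mathcal{X}^-\cup\{P_1,P_2\}$. From $\mathrm{Hom}(P_i,Y)\cong Y_i$ we get $\mathrm{Hom}(P_i,Y)=0$ for $Y\in\mathcal{X}^-$, $\mathrm{End}(P_i)=\mathbb{C}$, and $\mathrm{Hom}(P_1,P_2)=0=\mathrm{Hom}(P_2,P_1)$. So $P_i$ has no possible successor, and the cycle lies in $\mathcal{X}^-$, which is impossible.
\end{proof}

\subsection{The quadratic form hidden in an $\varepsilon$-representation}

The example of Section~\ref{sec:plane} needs a symmetric form on the space that receives $a_1$ and $a_2$. For $\varepsilon=-1$ a fixed vertex carries an alternating form, but Example~\ref{ex:A2} shows that a fixed \emph{arrow} then carries a symmetric one. This is the role of the chain $c_1\to\dots\to c_k$.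

\begin{lemma}\label{lem:B}
Let $\varepsilon=(-1)^{k+1}$ and let $L$ be an $\varepsilon$-representation of $\Lambda_k$. The form $B_L(x,y)=\langle x,L_dy\rangle$ on $L_{c_1}$ is symmetric, and $\operatorname{im}L_{a_1}$ and $\operatorname{im}L_{a_2}$ are isotropic for $B_L$.
\end{lemma}

\begin{proof}
From $L_{d_j}^\dagger=-L_{d_{k-j}}$ we get $L_d^\dagger=L_{d_1}^\dagger\cdots L_{d_{k-1}}^\dagger=(-1)^{k-1}L_d$. Hence $B_L(x,y)=\varepsilon\langle L_dy,x\rangle=\varepsilon(-1)^{k-1}\langle y,L_dx\rangle=B_L(y,x)$. Further $B_L(L_{a_i}u,L_{a_i}v)=-\langle u,L_{b_i}L_dL_{a_i}v\rangle=0$ by the relations.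
\end{proof}

Let $\varepsilon=(-1)^{k+1}$ and let $E$ be the plane of Section~\ref{sec:plane}. Put $V_{c_j}=E$ for all $j$, $V_i=\mathbb{C}u_i$, $V_{i'}=\mathbb{C}u_i'$, and define $\langle u_i,u_i'\rangle=1$, $\langle u_i',u_i\rangle=\varepsilon$ and
\[
\langle x,y\rangle=(-1)^{j-1}(x,y)\qquad\text{for }x\in V_{c_j},\ y\in V_{c_{k+1-j}},
\]
all other pairings being zero. The form is $\varepsilon$-symmetric because $(-1)^{k-j}=\varepsilon(-1)^{j-1}$. For isotropic $x_1,x_2\in E$ define $L(x_1,x_2)$ by
\[
d_j=\mathrm{id}_E,\qquad a_i(u_i)=x_i,\qquad b_i(y)=-(x_i,y)u_i' .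
\]
The relations hold because $b_ida_iu_i=-(x_i,x_i)u_i'=0$. Condition \eqref{eq:eps} holds for $d_j$, since $\langle d_jx,y\rangle+\langle x,d_{k-j}y\rangle=((-1)^j+(-1)^{j-1})(x,y)=0$ for $x\in V_{c_j}$, $y\in V_{c_{k-j}}$. It holds for $a_i$, hence for $b_i$, since $\langle a_iu_i,y\rangle+\langle u_i,b_iy\rangle=(x_i,y)-(x_i,y)=0$ for $y\in V_{c_k}$. For these representations $B_L=(-,-)$. Put
\begin{equation}\label{eq:pair}
M=L(e,f),\qquad N=L(e,e).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The first claim is Proposition~\ref{prop:directed}. Let $g_t$ act by \eqref{eq:gt}, in the same way on every $V_{c_j}$. Then $g_tM$ has $d_j=\mathrm{id}_E$, and $a_i,b_i$ are as computed in Section~\ref{sec:plane}. So $g_tM\to N$ and $M\le_{\deg}N$.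

For $k>1$ the form $B_L$ varies with $L$ and may degenerate, so we cannot list the components of $R^\varepsilon(\Lambda_k,V)$ as we did for $k=1$. Instead we write down an equation. For $L\in R^\varepsilon(\Lambda_k,V)$ put $x_i=L_{a_i}(u_i)$ and consider, for fixed $y\in V_{c_1}$, the polynomial function
\[
F_y(L)=B_L(y,y)\,B_L(x_1,x_2)-2B_L(x_1,y)\,B_L(x_2,y).
\]
Suppose $x_1,x_2$ are linearly independent and write $y=\eta_1x_1+\eta_2x_2$, $\beta=B_L(x_1,x_2)$. By Lemma~\ref{lem:B}, $B_L(y,y)=2\eta_1\eta_2\beta$, $B_L(x_1,y)=\eta_2\beta$, $B_L(x_2,y)=\eta_1\beta$, so $F_y(L)=0$. For $L=gM$ with $g\in G(V)$ the vectors $x_1,x_2$ are nonzero multiples of $ge,gf$, hence independent. Thus $F_y$ vanishes on $G(V)\cdot M$ and on its closure. But $F_f(N)=(f,f)(e,e)-2(e,f)^2=-2$. So $M\not\le_{\deg}^\varepsilon N$, and $M\not\le^\varepsilon_{\mathrm{Ext}}N$ by \eqref{eq:impl}.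
\end{proof}

\begin{remark}
The sign matters. For $\varepsilon=(-1)^k$ the same formulas define $\varepsilon$-representations $L(x_1,x_2)$ when $(-,-)$ is the alternating form with $(e,f)=1$, and now every vector is isotropic. The isometry acting by $e\mapsto e$, $f\mapsto f+t^{-1}e$ on each $V_{c_j}$, by $u_2\mapsto t^{-1}u_2$, $u_2'\mapsto tu_2'$ and trivially on $u_1,u_1'$ takes $L(e,f)$ to $L(e,e+tf)$. So $L(e,f)\le^\varepsilon_{\deg}L(e,e)$ in that case.
\end{remark}

\section{Symmetric degenerations are iterated isotropic extensions}\label{sec:B}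

We prove Theorem~\ref{thm:B}. One implication is \eqref{eq:impl}. Let $\mathcal{A}=\mathbb{C}Q/I$ be representation-directed, write $G=G(V)$, and let $M,N\in R^\varepsilon(\mathcal{A},V)$ with $N\in\overline{G\cdot M}$.

By Lemma~\ref{lem:step}, an isotropic extension step is a limit along a one-parameter subgroup of $G$ with weights $1,0,-1$. We therefore want a one-parameter subgroup $\nu$ of $G$ and a point $M'\in G\cdot M$ with $\nu(t)M'\to N$; such a limit can be cut into steps, one for each positive weight. The hypothesis $N\in\overline{G\cdot M}$ does not mention any $\nu$. We construct $\nu$ from $N$ alone, by giving each indecomposable summand of $N$ a weight compatible with the directed order and with the duality. Then we show that $\nu$ contracts to $N$ \emph{every} $\varepsilon$-representation that is close to $N$ in a slice transversal to the orbit of $N$.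

\subsection{The duality}

For a representation $X$ of $Q$ define $X^\nabla$ by $(X^\nabla)_i=(X_{\sigma(i)})^*$ and $(X^\nabla)_\alpha=-(X_{\sigma(\alpha)})^*$. This is an exact contravariant functor with $X^{\nabla\nabla}\cong X$. For a path $\omega$ of length $\ell$ put $\omega^\sharp=(-1)^\ell\sigma(\omega)$. This defines an involutive anti-automorphism $\sharp$ of $\mathbb{C}Q$ that commutes with $\sigma$, and $\omega=\alpha_\ell\cdots\alpha_1$ acts on $X^\nabla$ by $(-1)^\ell X_{\sigma(\alpha_\ell)}^*\cdots X_{\sigma(\alpha_1)}^*=(X_{\omega^\sharp})^*$. If $L$ is an $\varepsilon$-representation, \eqref{eq:eps} says that $v\mapsto\langle v,-\rangle$ is an isomorphism $L\cong L^\nabla$; for a subrepresentation $U\subseteq L$ it restricts to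
\begin{equation}\label{eq:perp}
U^\perp\cong(L/U)^\nabla .
\end{equation}

The functor $\nabla$ preserves $\mathcal{A}$-modules if $I^\sharp=I$. This does not follow from $\sigma(I)=I$: a relation $\omega_2-\omega_3$ between $\sigma$-fixed paths of lengths $2$ and $3$ is sent to $\omega_2+\omega_3$. But we may assume it. If $L\in R^\varepsilon(\mathcal{A},V)$ and $\rho\in I$, then $\rho$ acts as zero on $L\cong L^\nabla$, so $L_{\rho^\sharp}=0$. Replacing $I$ by $I+I^\sharp$ therefore changes neither the set $R^\varepsilon(\mathcal{A},V)$ nor the two symmetric orders. The new ideal is admissible and $\sigma$-stable. The new algebra is a quotient of $\mathcal{A}$, so its indecomposables are among those of $\mathcal{A}$, with the same homomorphisms, and it is representation-directed. From now on $I^\sharp=I$, and $\nabla$ is a duality on finite-dimensional $\mathcal{A}$-modules.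

\subsection{A monotone antisymmetric weight}

For indecomposables write $X\prec Y$ if there is a chain of $m\ge1$ nonzero non-isomorphisms between indecomposables from $X$ to $Y$. Since $\mathcal{A}$ is representation-directed, this is a strict partial order on a finite set, and $\nabla$ reverses it.

\begin{lemma}\label{lem:weight}
There is an integer-valued function $\lambda$ on isomorphism classes of indecomposable $\mathcal{A}$-modules such that $\lambda(X^\nabla)=-\lambda(X)$, and $\mathrm{Ext}^1_{\mathcal{A}}(X,Y)\neq0$ implies $\lambda(X)>\lambda(Y)$.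
\end{lemma}

\begin{proof}
Number the indecomposables by an integer-valued $\mu$ with $X\prec Y\Rightarrow\mu(X)<\mu(Y)$, and put $\lambda(X)=\mu(X)-\mu(X^\nabla)$. Then $\lambda(X^\nabla)=-\lambda(X)$. If $X\prec Y$, then $Y^\nabla\prec X^\nabla$, so $\lambda(X)<\lambda(Y)$.

It remains to show that $\mathrm{Ext}^1(X,Y)\ne0$ implies $Y\prec X$. Let $0\to Y\to\bigoplus_jE_j\to X\to0$ be nonsplit with $E_j$ indecomposable. If a component $E_j\to X$ were zero, then $E_j\subseteq Y$ would be a direct summand of the middle term, hence of $Y$; so $E_j=Y$ and the sequence would split. Thus every $E_j\to X$ is nonzero. Choose $j$ with $Y\to E_j$ nonzero. If $Y\to E_j$ or $E_j\to X$ were an isomorphism, the sequence would split. So $Y\to E_j\to X$ is a chain as required.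
\end{proof}

\subsection{A grading of $N$ compatible with the form}

Any decomposition of $N$ into indecomposables can be sorted by the value of $\lambda$. The difficulty is that such a decomposition is not unique, and for $\nu$ to consist of isometries the parts of weights $p$ and $q$ must be orthogonal unless $p+q=0$. We obtain this by encoding the grading in a skew-adjoint endomorphism, which can be produced by averaging.

\begin{proposition}\label{prop:grading}
There is a decomposition $V=\bigoplus_{p\in\mathbb{Z}}V_{(p)}$ into subrepresentations $N_{(p)}$ of $N$ such that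
\begin{enumerate}
\item[(i)] $\langle V_{(p)},V_{(q)}\rangle=0$ unless $p+q=0$;
\item[(ii)] $\mathrm{Ext}^1_{\mathcal{A}}(N_{(p)},N_{(q)})=0$ unless $p>q$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\Gamma=\mathrm{End}_{\mathcal{A}}(N)$, with radical $\mathfrak{r}$, a nilpotent ideal. Remark~\ref{rem:orbits} shows that $\dagger$ maps $\Gamma$ to itself. It is an anti-automorphism, so it preserves $\mathfrak{r}$ and acts on $\Gamma/\mathfrak{r}$.

An indecomposable $X$ has no nonzero noninvertible endomorphism (this would be a cycle with $m=1$), so $\mathrm{End}(X)=\mathbb{C}$. Fix a decomposition $N=\bigoplus_XN_X$ with $N_X\cong X^{n_X}$, over the classes $X$ with $n_X>0$, and let $\pi_X$ be the projections. The radical consists of the endomorphisms none of whose components between indecomposable summands is invertible. Hence $\Gamma/\mathfrak{r}\cong\prod_XM_{n_X}(\mathbb{C})$, and the image $\bar\pi_X$ of $\pi_X$ is the unit of the factor $X$. We use one more fact: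
\begin{equation}\label{eq:idem}
\text{idempotents }\pi,\pi'\in\Gamma\text{ with }\pi-\pi'\in\mathfrak{r}\text{ have isomorphic images.}
\end{equation}
Indeed $u=\pi'\pi+(1-\pi')(1-\pi)$ lies in $1+\mathfrak{r}$, so it is invertible, and $u\pi=\pi'\pi=\pi'u$.

The anti-automorphism $\dagger$ permutes the primitive central idempotents $\bar\pi_X$, say $\bar\pi_X^\dagger=\bar\pi_Y$. By \eqref{eq:idem} and \eqref{eq:perp},
\[
Y^{n_Y}\cong\operatorname{im}\pi_X^\dagger=(\ker\pi_X)^\perp\cong(N/\ker\pi_X)^\nabla\cong(X^\nabla)^{n_X},
\]
so $Y\cong X^\nabla$. Therefore $\bar z=\sum_X\lambda(X)\bar\pi_X$ satisfies $\bar z^\dagger=-\bar z$. Let $z_0\in\Gamma$ be any lift of $\bar z$, and put $z=\frac12(z_0-z_0^\dagger)$. Then $z$ lifts $\bar z$ and $z^\dagger=-z$.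

Let $\Omega$ be the set of values $\lambda(X)$ with $n_X>0$. The element $\prod_{p\in\Omega}(z-p)$ lies in $\mathfrak{r}$, so it is nilpotent, and all eigenvalues of $z$ lie in $\Omega$. Let $V_{(p)}=\ker(z-p)^m$, $m=\dim V$, be the generalized eigenspaces; they are subrepresentations of $N$. The projection onto $V_{(p)}$ is $\chi(z)$ for a polynomial $\chi$ with $\chi\equiv1$ modulo $(T-p)^m$ and $\chi\equiv0$ modulo $(T-q)^m$ for $q\in\Omega\setminus\{p\}$. Its image in $\Gamma/\mathfrak{r}$ is $\chi(\bar z)=\sum_{\lambda(X)=p}\bar\pi_X$. By \eqref{eq:idem}, $N_{(p)}\cong\bigoplus_{\lambda(X)=p}X^{n_X}$, and (ii) follows from Lemma~\ref{lem:weight}.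

For (i) let $v\in V_{(p)}$, $w\in V_{(q)}$ with $p+q\ne0$. Then $z+p$ is invertible on $V_{(q)}$, so $w=(z+p)^mw'$. Since $(z-p)^\dagger=-(z+p)$, we get $\langle v,w\rangle=(-1)^m\langle(z-p)^mv,w'\rangle=0$.
\end{proof}

Let $\nu(t)$ act on $V_{(p)}$ by $t^{-p}$. By (i) this is a one-parameter subgroup of $G$, and it fixes $N$. It multiplies a block $V_{(p)}\to V_{(q)}$ of an element of $R(Q,V)$ by $t^{p-q}$. So (ii) says that extensions of $N$ by itself occur only in positive weight.

\subsection{A slice on which all tangent weights are positive}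

The tangent directions to the orbit of $N$ may have any weight, so $\nu$ cannot contract a full neighborhood of $N$. We remove these directions. Let $\mathcal{R}=\{D\in R(Q,V):D^\tau=D\}$, a vector space. Let $\mathfrak{gl}(V)$ be the space of graded endomorphisms of $V$ and $\mathfrak{g}=\{h\in\mathfrak{gl}(V):h^\dagger=-h\}$ the Lie algebra of $G$. Put $[h,N]_\alpha=hN_\alpha-N_\alpha h$. The subspace $[\mathfrak{g},N]\subseteq\mathcal{R}$ is $\nu$-stable, because $\nu(t)[h,N]=[\nu(t)h\nu(t)^{-1},N]$. As $\nu$ acts diagonalizably, there is a $\nu$-stable complement $\mathcal{E}$: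
\[
\mathcal{R}=[\mathfrak{g},N]\oplus\mathcal{E}.
\]

\begin{lemma}\label{lem:meet}
For every open neighborhood $\mathcal{E}'$ of $0$ in $\mathcal{E}$, the orbit $G\cdot M$ meets $N+\mathcal{E}'$.
\end{lemma}

\begin{proof}
The holomorphic map $G\times\mathcal{E}'\to\mathcal{R}$, $(g,D)\mapsto g(N+D)$, has differential $(h,D)\mapsto[h,N]+D$ at $(1,0)$, which is surjective. By the implicit function theorem its image contains a neighborhood of $N$ in the classical topology. An orbit is constructible, so its Zariski and classical closures agree. Hence $G\cdot M$ meets $G\cdot(N+\mathcal{E}')$, and therefore $N+\mathcal{E}'$.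
\end{proof}

Grade the polynomial ring $\mathbb{C}[\mathcal{E}]$ by declaring $\phi$ homogeneous of degree $n\in\mathbb{Z}$ if $\phi(\nu(t)D)=t^n\phi(D)$. The coordinates $x_1,\dots,x_r$ dual to a basis of weight vectors are homogeneous, of degree equal to the weight. Let $\mathfrak{a}\subseteq\mathbb{C}[\mathcal{E}]$ be the ideal generated by the matrix entries of $D\mapsto(N+D)_\rho$, for all $\rho\in I$ that are combinations of parallel paths. In a basis of $V$ adapted to the $V_{(p)}$ these entries are homogeneous, since $(\nu(t)L)_\rho=\nu(t)L_\rho\nu(t)^{-1}$. Let $Y\subseteq\mathcal{E}$ be the closed subscheme defined by $\mathfrak{a}$. Its points are the $D$ with $N+D\in R^\varepsilon(\mathcal{A},V)$, and $0\in Y$. We keep the ideal $\mathfrak{a}$ rather than its radical because then the tangent space is given by the equations: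
\[
T_0Y=\{D\in\mathcal{E}: N+\delta D\text{ satisfies }I\text{ over }\mathbb{C}[\delta]/(\delta^2)\}.
\]

\begin{lemma}\label{lem:tangent}
All weights of $\nu$ on $T_0Y$ are positive.
\end{lemma}

\begin{proof}
Let $D\in T_0Y$ have weight $w\le0$; so its only nonzero blocks are $D^{qp}\colon V_{(p)}\to V_{(q)}$ with $p-q=w$. The condition on $D$ says that the matrices $\left(\begin{smallmatrix}N_\alpha&D_\alpha\\0&N_\alpha\end{smallmatrix}\right)$ define an $\mathcal{A}$-module on $V\oplus V$. Since $N$ is block diagonal, the same holds for each block: the matrices $\left(\begin{smallmatrix}N_{(q),\alpha}&D^{qp}_\alpha\\0&N_{(p),\alpha}\end{smallmatrix}\right)$ define an $\mathcal{A}$-module, an extension $0\to N_{(q)}\to\ast\to N_{(p)}\to0$. It splits by Proposition~\ref{prop:grading}(ii). A section has the form $v\mapsto(h^{qp}v,v)$ with $h^{qp}$ graded, and it commutes with the arrows if and only if $D^{qp}_\alpha=h^{qp}N_\alpha-N_\alpha h^{qp}$. Summing over the blocks gives $D=[h,N]$ with $h\in\mathfrak{gl}(V)$.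

We need $h\in\mathfrak{g}$, and we average once more. Using $N_{\sigma(\alpha)}^\dagger=-N_\alpha$,
\[
([h,N]^\tau)_\alpha=-(hN_{\sigma(\alpha)}-N_{\sigma(\alpha)}h)^\dagger=N_\alpha h^\dagger-h^\dagger N_\alpha=[-h^\dagger,N]_\alpha .
\]
Since $D^\tau=D$, we get $D=\frac12(D+D^\tau)=[\frac12(h-h^\dagger),N]\in[\mathfrak{g},N]\cap\mathcal{E}=0$.
\end{proof}

\subsection{From the tangent space to a neighborhood}

The space $\mathcal{E}$ itself may have weights $\le0$, and $Y$ may be singular at $0$. Still, near $0$ the scheme $Y$ lies in the part of positive weight. Only a local statement can be expected: for $Y=\{x(x-1)=0\}$ in a line of weight $0$ the tangent space at $0$ vanishes, but the point $1$ is fixed by $\nu$.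

\begin{lemma}\label{lem:contract}
There is $H\in\mathbb{C}[\mathcal{E}]$ with $H(0)\ne0$ such that every point $D\in Y$ with $H(D)\ne0$ is a sum of weight vectors of positive weight.
\end{lemma}

\begin{proof}
Let $\mathcal{O}=\mathbb{C}[\mathcal{E}]/\mathfrak{a}$, a graded Noetherian ring, and let $\mathfrak{m}=(x_1,\dots,x_r)$ be the homogeneous maximal ideal of the point $0$. The graded space $\mathfrak{m}/\mathfrak{m}^2$ is dual to $T_0Y$, with degrees equal to the weights, so it lives in positive degrees by Lemma~\ref{lem:tangent}. For $n\ge1$ the space $\mathfrak{m}^n/\mathfrak{m}^{n+1}$ is spanned by products of $n$ elements of $\mathfrak{m}/\mathfrak{m}^2$, so it lives in positive degrees as well. If $\deg x_j\le0$ and $x_j\in\mathfrak{m}^n$, then the class of $x_j$ in $\mathfrak{m}^n/\mathfrak{m}^{n+1}$ is zero. By induction $x_j\in\bigcap_n\mathfrak{m}^n$. Krull's intersection theorem states that in a Noetherian ring every element of $\bigcap_n\mathfrak{m}^n$ is annihilated by some element of $1+\mathfrak{m}$. So $H_jx_j=0$ in $\mathcal{O}$ with $H_j(0)=1$. Let $H$ be a lift of the product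 of these $H_j$. If $D\in Y$ and $H(D)\ne0$, then $x_j(D)=0$ whenever $\deg x_j\le0$.
\end{proof}

\subsection{Cutting the limit into steps}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:meet} with $\mathcal{E}'=\{H\ne0\}$ there is $M'=N+D\in G\cdot M$ with $D\in\mathcal{E}$ and $H(D)\ne0$. As $M'$ satisfies the relations, $D\in Y$. By Lemma~\ref{lem:contract}, the blocks $V_{(p)}\to V_{(q)}$ of $D$ vanish unless $p>q$. So $M'$ has no block that raises the weight, and its block-diagonal part is $N$.

By Proposition~\ref{prop:grading}(i) and nondegeneracy, the set of $p$ with $V_{(p)}\ne0$ is symmetric about $0$. Let $p_1>\dots>p_s>0$ be its positive elements. Put $M^{(0)}=M'$, and let $M^{(j)}$ arise from $M^{(j-1)}$ by deleting all blocks $V_{(p)}\to V_{(q)}$, $p\ne q$, with $q=-p_j$ or $p=p_j$. We show by induction that $M^{(j)}$ is an $\varepsilon$-representation obtained from $M^{(j-1)}$ by one step.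

Let $U=V_{(-p_j)}$, $U'=V_{(p_j)}$ and $C=\bigoplus_{p\ne\pm p_j}V_{(p)}$. A block of $M^{(j-1)}$ from $U$ to $V_{(q)}$ is zero if $q>-p_j$. If $q<-p_j$, then $q=-p_i$ with $i<j$, and the block was deleted earlier; this is why we begin with the largest weight. So $U$ is a subrepresentation of $M^{(j-1)}$. By Proposition~\ref{prop:grading}(i), $U$ and $U'$ are isotropic, $U^\perp=U\oplus C$ and $\langle C,U'\rangle=0$. Lemma~\ref{lem:step} identifies $(M^{(j-1)})^U$ with the block-diagonal part of $M^{(j-1)}$ for $V=U\oplus C\oplus U'$. Passing to it deletes the blocks $C\to U$, $U'\to C$, $U'\to U$, and the result is $M^{(j)}$.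

In $M^{(s)}$ consider a block $V_{(p)}\to V_{(q)}$ with $p>q$. If $q<0$, it was deleted when $q=-p_j$. If $q\ge0$, then $p>0$ and it was deleted when $p=p_j$. Hence $M^{(s)}=N$. Since $M'$ is isometric to $M$, we obtain $M\le^\varepsilon_{\mathrm{Ext}}N$.
\end{proof}

\begin{remark}
Directedness enters only through Lemma~\ref{lem:weight} and the equality $\mathrm{End}(X)=\mathbb{C}$. Finiteness of the number of indecomposables alone does not give $\lambda$: for $\mathbb{C}[x]/(x^2)$, a loop fixed by $\sigma$, the simple module has a nonsplit self-extension. The argument does not prove $\le_{\deg}\Rightarrow\le^\varepsilon_{\deg}$, because Lemma~\ref{lem:meet} needs points of $G\cdot M$ near $N$ inside $\mathcal{R}$. In Section~\ref{sec:plane} the curve $g_tM=N+tD$ has $D_{a_2}u_2=f$ and $D_{b_2}e=u_2'$, whereas \eqref{eq:eps} would require $D_{b_2}e=-u_2'$; this direction satisfies $D^\tau=-D$.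
\end{remark}

\section{Doubling}\label{sec:C}

Over $\mathbb{C}$ the space $V\perp V$ splits into two complementary isotropic copies of $V$, and any invertible map on one copy extends to an isometry by the inverse adjoint on the other. So $\mathrm{GL}(V)$ embeds into $G(V\perp V)$, and ordinary degenerations become symmetric ones. No hypothesis on the algebra is needed for this.

\begin{proposition}\label{prop:double}
Let $\mathcal{A}$ be any symmetric quiver algebra and $M,N\in R^\varepsilon(\mathcal{A},V)$. If $M\le_{\deg}N$, then $M\perp M\le^\varepsilon_{\deg}N\perp N$.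
\end{proposition}

\begin{proof}
Let $\mathrm{i}^2=-1$, and write $v^\pm=(v,\pm\mathrm{i}v)\in V\perp V$ and $V^\pm=\{v^\pm:v\in V\}$. These graded subspaces are complementary, and
\[
\langle v^+,w^+\rangle=\langle v^-,w^-\rangle=0,\qquad\langle v^+,w^-\rangle=2\langle v,w\rangle .
\]
Identify $V^\pm$ with $V$. For $g\in\mathrm{GL}(V)$ let $\hat g$ act by $g$ on $V^+$ and by $(g^\dagger)^{-1}$ on $V^-$. It is a graded isometry, since $\langle gv,(g^\dagger)^{-1}w\rangle=\langle v,w\rangle$. For $X\in R(Q,V)$ let $\hat X$ act by $X$ on $V^+$ and by $X^\tau$ on $V^-$. The map $X\mapsto\hat X$ is linear. It satisfies $(gX)^\wedge=\hat g\hat X$, because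
\[
((gX)^\tau)_\alpha=-(gX_{\sigma(\alpha)}g^{-1})^\dagger=(g^\dagger)^{-1}(X^\tau)_\alpha\,g^\dagger .
\]
If $X^\tau=X$, then $\hat X$ sends $v^\pm$ to $(X_\alpha v)^\pm$, so $\hat X=X\perp X$. By continuity, $N\in\overline{\mathrm{GL}(V)\cdot M}$ implies that $N\perp N=\hat N$ lies in the closure of $\{\hat g\hat M\}\subseteq G(V\perp V)\cdot(M\perp M)$.
\end{proof}

For the converse we must divide by $2$, which is possible for an order defined by numerical inequalities. For a fixed module $X$ the number $\dim\mathrm{Hom}(X,L)$ is the dimension of the kernel of a linear map whose entries are linear in $L$. It is therefore upper semicontinuous in $L$, and it is constant on $\mathrm{GL}$-orbits. So $M\le_{\deg}N$ implies $\dim\mathrm{Hom}(X,M)\le\dim\mathrm{Hom}(X,N)$ for all $X$. For representation-finite algebras the converse holds: if $M,N\in R(\mathcal{A},V)$ satisfy these inequalities for all $X$, then $M\le_{\deg}N$. This is proved by Zwara \cite{Zwara}, and for representation-directed algebras already by Bongartz \cite{Bongartz}.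

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(a)$\Rightarrow$(b) is Proposition~\ref{prop:double}, and (b)$\Leftrightarrow$(c) is Theorem~\ref{thm:B} on $V\perp V$. If (b) holds, then $M\oplus M\le_{\deg}N\oplus N$, so $2\dim\mathrm{Hom}(X,M)\le2\dim\mathrm{Hom}(X,N)$ for all $X$, and (a) follows from the result just quoted.

Now let $M,N$ be the pair \eqref{eq:pair}. If $n=2m$, then $M^{\perp m}\le_{\deg}N^{\perp m}$ by letting $g_t$ act on every summand, and Proposition~\ref{prop:double} gives $M^{\perp n}\le^\varepsilon_{\deg}N^{\perp n}$.

Let $n$ be odd. Let $T=E^n$ be the component of $V^{\perp n}$ at $c_1$ and $A_i$ the component at $i$, so $\dim T=2n$, $\dim A_i=n$. For $L\in R^\varepsilon(\Lambda_k,V^{\perp n})$ put $U_i(L)=\operatorname{im}L_{a_i}$; these subspaces are isotropic for the symmetric form $B_L$ by Lemma~\ref{lem:B}. For $M^{\perp n}$ they are $(\mathbb{C}e)^n$ and $(\mathbb{C}f)^n$, and $U_i(gL)=gU_i(L)$, so $U_1\cap U_2=0$ on the orbit of $M^{\perp n}$. It suffices to show that $U_1(L)\cap U_2(L)\ne0$ for all $L$ in an open neighborhood of $N^{\perp n}$. At $N^{\perp n}$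 we have $U_1=U_2=(\mathbb{C}e)^n$. The idea is to write $U_2(L)$ as a graph over $U_1(L)$; isotropy makes the graph a skew-symmetric matrix, provided the complement used is itself $B_L$-isotropic.

Let $W=(\mathbb{C}f)^n\subseteq T$. Consider the open set of $L$ for which the pairing $A_1\times W\to\mathbb{C}$, $(u,w)\mapsto B_L(L_{a_1}u,w)$, is perfect; it contains $N^{\perp n}$. On this set $L_{a_1}$ is injective, and there is a unique linear map $\varphi_L\colon W\to U_1(L)$ with $B_L(\varphi_Lw,w')=-\frac12B_L(w,w')$ for $w,w'\in W$. By Cramer's rule its entries are regular functions of $L$. As in Lemma~\ref{lem:step}, $W_L=\{w+\varphi_Lw\}$ is $B_L$-isotropic: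
\[
B_L(w+\varphi_Lw,w'+\varphi_Lw')=B_L(w,w')-\tfrac12B_L(w,w')-\tfrac12B_L(w',w)=0 .
\]
Since $B_L(u,w+\varphi_Lw)=B_L(u,w)$ for $u\in U_1(L)$, the form $B_L$ pairs $U_1(L)$ and $W_L$ perfectly. As $U_1(L)$ is isotropic, this gives $T=U_1(L)\oplus W_L$. Shrink the open set by requiring that $A_2\oplus W\to T$, $(u,w)\mapsto L_{a_2}u+w+\varphi_Lw$, be bijective. This holds at $N^{\perp n}$, where $\varphi_L=0$.

For $L$ in the smaller set, $U_2(L)$ is a complement of $W_L$, hence the graph of a linear map $\psi\colon U_1(L)\to W_L$. Put $\beta(u,u')=B_L(u,\psi u')$. Since $U_1(L)$, $U_2(L)$, $W_L$ are isotropic,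
\[
0=B_L(u+\psi u,u'+\psi u')=\beta(u,u')+\beta(u',u).
\]
A skew-symmetric form on a space of odd dimension $n$ is degenerate, so there is $u'\ne0$ with $B_L(U_1(L),\psi u')=0$. Then $\psi u'=0$, and $u'\in U_1(L)\cap U_2(L)$. Thus the orbit of $M^{\perp n}$ misses a neighborhood of $N^{\perp n}$.
\end{proof}

\begin{remark}
The last argument is a local form of a standard fact: two maximal isotropic subspaces of a $2n$-dimensional quadratic space lie in the same component of the orthogonal Grassmannian if and only if their intersection has even codimension in them. For $M^{\perp n}$ the codimension is $n$, for $N^{\perp n}$ it is $0$. When $n$ is even and $J$ is an invertible skew-symmetric $n\times n$ matrix, the vectors $e_r+t\sum_sJ_{sr}f_s$ $(1\le r\le n)$ span an isotropic subspace of $E^n$ that is transversal to $(\mathbb{C}e)^n$ for $t\neq0$ and equals it for $t=0$.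
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bongartz}
K. Bongartz, \emph{On degenerations and extensions of finite dimensional modules}, Adv. Math. 121 (1996).

\bibitem{BCI}
Magdalena Boos, Giovanni Cerulli Irelli, \emph{On degenerations and extensions of symplectic and orthogonal quiver representations}, arXiv:2106.08666 (2021).

\bibitem{Zwara}
G. Zwara, \emph{Degenerations for modules over representation-finite algebras}, Proc. Amer. Math. Soc. 127 (1999).

\end{thebibliography}
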